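# The Lyapunov dimension of the Suarez–Schopf delayed oscillator on $\Omega_{dst}$

## 1. A delay equation with exponents $\tfrac12$ and $-1$ at the origin

Consider the Suarez–Schopf delayed oscillator
$$\dot x(t)=x(t)-\alpha x(t-\tau)-x^3(t),\qquad \alpha\in(0,1),\ \tau>0, \tag{1}$$
with the particular parameters
$$\alpha=2^{-1/3}\approx 0.794,\qquad \tau=\tfrac43\log 2\approx 0.924 .$$
Its linearization at zero is $\dot y(t)=y(t)-\alpha y(t-\tau)$, and $e^{\lambda t}$ is a solution exactly when $f(\lambda)=0$, where $f(\lambda)=\lambda-1+\alpha e^{-\lambda\tau}$. Since $e^{\tau}=2^{4/3}$ and $e^{-\tau/2}=2^{-2/3}$,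
$$f(\tfrac12)=-\tfrac12+2^{-1/3}2^{-2/3}=0,\qquad f(-1)=-2+2^{-1/3}2^{4/3}=0 .$$
So there are solutions $e^{t/2}$ and $e^{-t}$. The function $f$ is strictly convex, so it has no other real zeros, and we shall see in Section 3 that every nonreal root has real part below $-1$.

Lengths grow at zero, like $e^{t/2}$ at best. Areas in the plane of the two slowest modes shrink like $e^{t/2}e^{-t}=e^{-t/2}$. Somewhere between dimension one and dimension two there is a break-even point: if we count the second direction only with weight $s$, the rate is $\tfrac12-s$, and it vanishes for $s=\tfrac12$. In this sense the linearized flow at zero has dimension $1+\tfrac12=\tfrac32$.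

Now look at the other equilibria. They satisfy $x^2=1-\alpha$, so they are $\pm\sqrt{1-\alpha}$, and the coefficient $1-3x^2$ of the linearization is $3\alpha-2$ there. The characteristic function is $g(\lambda)=\lambda-(3\alpha-2)+\alpha e^{-\lambda\tau}$. In our example $\alpha\tau\approx0.734<1$. If $p+iv$ with $p\ge0$, $v>0$ is a root, the imaginary part gives $v=\alpha e^{-p\tau}\sin v\tau<\alpha\tau v$, which is impossible because $\alpha\tau<1$. On the real half-line $p\ge 0$ we have $g(0)=2-2\alpha>0$ and $g'(p)=1-\alpha\tau e^{-p\tau}>0$, so no root either. All exponents at $\pm\sqrt{1-\alpha}$ are negative, and these equilibria contribute nothing.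

That leaves all the nonstationary orbits of the attractor. Along such an orbit the linearized equation is $\dot y(s)=(1-3x(s)^2)y(s)-\alpha y(s-\tau)$, with a time-dependent coefficient that never exceeds its value $1$ at the origin. Can volumes of dimension slightly above $\tfrac32$ still grow along some such orbit? Or is zero the worst point, so that the whole attractor has Lyapunov dimension $\tfrac32$?

This question, for all parameters for which two-dimensional volumes shrink at zero, is posed by Mikhail Anikushin and Andrey Romanov in "Hidden and unstable periodic orbits as a result of homoclinic bifurcations in the Suarez-Schopf delayed oscillator and the irregularity of ENSO", arXiv:2102.11711 (2021). We shall prove that zero is indeed the worst point.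

## 2. Singular value functions and the Lyapunov dimension

**Setting.** Volumes need a Hilbert space. Following Anikushin's work on semigroups and dimension estimates we take $\mathbb H=\mathbb R\times L^2(-\tau,0;\mathbb R)$ and embed $C([-\tau,0];\mathbb R)$ in it by $\phi\mapsto(\phi(0),\phi)$. The following facts are taken as given.

- Equation (1) generates a semiflow $\varphi^t$, $t\ge0$, on $\mathbb H$.
- It has a compact global attractor $\mathcal A$, which lies in the image of $C([-\tau,0];\mathbb R)$ and contains $\phi^0\equiv0$.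
- For each $t\ge 0$ the map $\varphi^t$ is Fréchet differentiable at every $u\in\mathcal A$.
- The differential $D\varphi^t(u)$ is the time-$t$ solution operator in $\mathbb H$ of $\dot y(s)=(1-3x(s)^2)y(s)-\alpha y(s-\tau)$ along the trajectory $x$ of $u$.

**Definition (singular value function).** For a bounded operator $L$ on $\mathbb H$ with singular values $\sigma_1(L)\ge\sigma_2(L)\ge\dots\ge0$ and $d=k+s$, $k\in\mathbb Z_{\ge0}$, $s\in[0,1)$, put
$$\omega_d(L)=\sigma_1(L)\cdots\sigma_k(L)\,\sigma_{k+1}(L)^s,\qquad \omega_0(L)=1 .$$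

For instance, let $L$ have singular values $2,\tfrac14,0,0,\dots$. Then $\omega_1=2$, and $\omega_{1+s}=2\cdot 4^{-s}=2^{1-2s}$ for $0\le s<1$. This is at least $1$ exactly for $s\le\tfrac12$; also $\omega_2=\tfrac12$, $\omega_{2+s}=0$ for $0<s<1$, and $\omega_d=0$ for $d\ge3$. So the largest $d$ with $\omega_d(L)\ge1$ is $\tfrac32$.

**Definition (Lyapunov dimension, Kuznetsov–Reitmann).** The finite-time local Lyapunov dimension at $u\in\mathcal A$ is
$$\dim_L(\varphi^t,u)=\sup\{d\ge0:\omega_d(D\varphi^t(u))\ge1\}.$$
The Lyapunov dimension on the attractor is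
$$\dim_L(\varphi,\mathcal A)=\lim_{t\to\infty}\sup_{u\in\mathcal A}\dim_L(\varphi^t,u)=\inf_{t>0}\sup_{u\in\mathcal A}\dim_L(\varphi^t,u),\tag{2}$$
and the local dimension at $\phi^0$ is $\dim_L(\varphi,\phi^0)=\lim_{t\to\infty}\dim_L(\varphi^t,\phi^0)$.

The last quantity is given by the Kaplan–Yorke formula. Let $\mu_1\ge\mu_2\ge\dots$ be the real parts of the roots of $\lambda-1+\alpha e^{-\lambda\tau}=0$, counted with multiplicity, and let $j$ be the largest index with $\mu_1+\dots+\mu_j\ge0$. Then
$$\dim_L(\varphi,\phi^0)=j+\frac{\mu_1+\dots+\mu_j}{|\mu_{j+1}|}.\tag{3}$$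
In the example of Section 1, $j=1$ and (3) reads $1+\frac{1/2}{1}=\frac32$.

For $\alpha\in(0,1)$ and $\tau>0$ we have $f(0)=\alpha-1<0$ and $f\to+\infty$ at both ends, and $f$ is strictly convex. So there are exactly two real roots $\lambda_2<0<\lambda_1$, and $f'(\lambda_1)\ne0\ne f'(\lambda_2)$. Let
$$\Omega_{dst}=\{(\tau,\alpha):\tau>0,\ \alpha\in(0,1),\ \lambda_1+\lambda_2<0\}.$$

**Theorem A.** If $(\tau,\alpha)\in\Omega_{dst}$, then $\dim_L(\varphi,\mathcal A)=\dim_L(\varphi,\phi^0)=1+\lambda_1/|\lambda_2|\in(1,2)$.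

**Theorem B.** Let $\alpha\in(0,1)$, $\tau>0$ be arbitrary. For every $u\in\mathcal A$ and every integer $n\ge1$,
$$\sigma_1\sigma_2\big(D\varphi^{n\tau}(u)\big)\le\sigma_1\sigma_2\big(D\varphi^{n\tau}(\phi^0)\big).$$

**Remark (the region in coordinates).** Put $\kappa=\sqrt{1-\alpha^2}$. Since $f<0$ exactly on $(\lambda_2,\lambda_1)$, the inequality $\lambda_2<-\lambda_1$ means $f(-\lambda_1)<0$. From $\alpha e^{-\lambda_1\tau}=1-\lambda_1>0$ we get $f(-\lambda_1)=-\lambda_1-1+\frac{\alpha^2}{1-\lambda_1}=\frac{\lambda_1^2-\kappa^2}{1-\lambda_1}$, so the condition is $\lambda_1<\kappa$, that is $f(\kappa)>0$, that is $e^{-\kappa\tau}>(1-\kappa)/\alpha=\alpha/(1+\kappa)$. Hence $\Omega_{dst}$ is the set $\tau<\frac1\kappa\log\frac{1+\kappa}{\alpha}$. For $\alpha=2^{-1/3}$ the right side is about $1.16$, and indeed $0.924<1.16$.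

## 3. Roots at $\phi^0$, the value $1+\lambda_1/|\lambda_2|$, and the lower bound

**Step 1: the two real roots lead.** The purpose is to identify $\mu_1$ and $\mu_2$ in (3). Let $\lambda=p+iv$, $v>0$, be a nonreal root of $f$. The imaginary part of $f(\lambda)=0$ gives
$$v=\alpha e^{-p\tau}\sin v\tau<\alpha e^{-p\tau}v\tau,\qquad\text{that is}\qquad f'(p)=1-\alpha\tau e^{-p\tau}<0 .$$
The real part is $p-1+\alpha e^{-p\tau}\cos v\tau=0$, hence $f(p)=\alpha e^{-p\tau}(1-\cos v\tau)\ge0$. Equality would mean $\cos v\tau=1$, then $\sin v\tau=0$, and then $v=0$ by the formula for $v$; so $f(p)>0$. By convexity $f(p)>0$ forces $p<\lambda_2$ or $p>\lambda_1$, and $f'(p)<0$ excludes the second. Thus $p<\lambda_2$. Roots with $v<0$ are complex conjugates. So $\mu_1=\lambda_1$, $\mu_2=\lambda_2$, and $\mu_j<\lambda_2$ for $j\ge3$.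

**Step 2: the local dimension at $\phi^0$.** In $\Omega_{dst}$ we have $\mu_1>0>\mu_1+\mu_2$ and all later $\mu_j$ are negative, so $j=1$ in (3) and
$$\dim_L(\varphi,\phi^0)=1+\frac{\lambda_1}{|\lambda_2|}\in(1,2).\tag{4}$$

**Step 3: the lower bound in Theorem A.** Because $\phi^0\in\mathcal A$, we have $\sup_{u\in\mathcal A}\dim_L(\varphi^t,u)\ge\dim_L(\varphi^t,\phi^0)$. Letting $t\to\infty$ gives $\dim_L(\varphi,\mathcal A)\ge\dim_L(\varphi,\phi^0)$.

The rest of the lecture is the upper bound.

## 4. What the negative feedback spoils for lengths and saves for areas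

Since $1-3x^2\le1$, the obvious plan is a comparison: replace the coefficient by $1$ and claim that nothing gets smaller. For $d=1+s$ write
$$\omega_d=\sigma_1\sigma_2^s=\sigma_1^{1-s}(\sigma_1\sigma_2)^s,\tag{5}$$
so that it would suffice to compare $\sigma_1$ and $\sigma_1\sigma_2$ separately with their values at $\phi^0$.

For $\sigma_1$ the comparison has nothing to stand on. The term $-\alpha y(s-\tau)$ puts negative entries into the solution operator, and lowering the coefficient can make a solution larger. Here is a proof. Let $\psi(\theta)=e^{\lambda_2\theta}$, whose solution with coefficient $1$ is $e^{\lambda_2t}\to0$. Put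
$$\ell(\psi)=\psi(0)-\alpha\int_{-\tau}^0e^{-\lambda_1(\tau+\theta)}\psi(\theta)\,d\theta .$$
If $\dot y=y-\alpha y(t-\tau)+h(t)$ and $y_t(\theta)=y(t+\theta)$, then $e^{-\lambda_1t}\ell(y_t)=e^{-\lambda_1t}y(t)-\alpha e^{-\lambda_1\tau}\int_{t-\tau}^te^{-\lambda_1r}y(r)\,dr$. Differentiating and using $\lambda_1+\alpha e^{-\lambda_1\tau}=1$,
$$\frac{d}{dt}\big(e^{-\lambda_1t}\ell(y_t)\big)=e^{-\lambda_1t}\big(\dot y(t)-y(t)+\alpha y(t-\tau)\big)=e^{-\lambda_1t}h(t).$$
With $h=0$ and $y=e^{\lambda_2t}$ the quantity $e^{(\lambda_2-\lambda_1)t}\ell(e^{\lambda_2\cdot})$ is constant, so $\ell(e^{\lambda_2\cdot})=0$. Now lower the coefficient: take a continuous $a\le1$ with $a=1$ for $s\ge\tau$, $a<1$ somewhere on $[0,\tau]$, and $1-a$ so small that the solution $y$ from the same $\psi$ stays positive on $[0,\tau]$. Then $h=(a-1)y$, and for $t\ge\tau$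
$$\ell(y_t)=-\kappa_0e^{\lambda_1t},\qquad \kappa_0=\int_0^\tau e^{-\lambda_1s}(1-a(s))y(s)\,ds>0 .$$
As $\ell$ is bounded on $\mathbb H$, the lowered coefficient turned a decaying solution into one that grows like $e^{\lambda_1t}$. This does not refute an inequality between norms, but it removes monotonicity as a way to prove one.

One might give up the sign and take absolute values in the kernel. That amounts to replacing the equation by $\dot y=y+\alpha y(t-\tau)$, which has the solution $e^{\lambda_+t}$ with $\lambda_+=1+\alpha e^{-\lambda_+\tau}>1$. Even granting Theorem B, (5) with this bound needs $(1-s)\lambda_++s(\lambda_1+\lambda_2)<0$. With $q=-(\lambda_1+\lambda_2)>0$ this is $s>\lambda_+/(\lambda_++q)$, while the target is $\lambda_1/(\lambda_1+q)=\lambda_1/|\lambda_2|$. Since $1-\lambda_1=\alpha e^{-\lambda_1\tau}>0$, we have $\lambda_1<1<\lambda_+$ and the bound is strictly too large. In the example $q=\tfrac12$, and we would get a bound above $1+\tfrac23$ in place of $\tfrac32$.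

For areas the picture changes. Look at a discrete caricature: $y_{k+1}=ay_k-\alpha y_{k-2}$ with $a\ge0$. On $(y_k,y_{k-1},y_{k-2})$ it acts by
$$\begin{pmatrix}a&0&-\alpha\\1&0&0\\0&1&0\end{pmatrix},\qquad\text{with } 2\times2 \text{ minors}\qquad\begin{pmatrix}0&\alpha&0\\a&0&\alpha\\1&0&0\end{pmatrix},$$
where rows and columns of the second matrix are indexed by the pairs $12,13,23$. For example, rows $1,2$ and columns $1,3$ give $a\cdot0-(-\alpha)\cdot1=\alpha$. The minus sign is gone: the matrix of minors is nonnegative and nondecreasing in $a$. So $\sigma_1\sigma_2$ should be handled by positivity. That is Theorem B, and we prove it next. For $\sigma_1$ we shall need a different argument, which uses that the linear equation comes from a nonlinear one: $\dot x$ is a solution of it that neither grows nor dies out.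

## 5. The second compound is a nonnegative kernel, monotone in the coefficient

**Notation.** Let $X=[-\tau,0]$ and $\mu=\mathrm{Leb}+\delta_0$. Then $\mathbb H=L^2(X,\mu)$; the $\mathbb R$-component is the value at the atom $0$. For continuous $a:[0,\tau]\to\mathbb R$ put $E_a(s,r)=\exp\int_r^sa$, and let $L_a$ be the time-$\tau$ solution operator of $\dot y=a(s)y-\alpha y(s-\tau)$. By variation of constants, $(L_a\psi)(\theta)=y(\tau+\theta)$ with
$$y(s)=E_a(s,r_0)y(r_0)-\alpha\int_{r_0}^sE_a(s,r)\psi(r-\tau)\,dr\quad(0\le r_0\le s\le\tau),\qquad y(0)=\psi(0).\tag{6}$$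

**Step 1: $L_a$ is compact and depends continuously on $a$.** This is needed for singular values and, later, for continuity in $u$. By (6) with $r_0=0$ and $\eta=r-\tau$, $L_a$ is the integral operator on $L^2(X,\mu)$ with kernel
$$E_a(\tau+\theta,0)\mathbf 1_{\{\eta=0\}}-\alpha E_a(\tau+\theta,\tau+\eta)\mathbf 1_{\{\eta<0,\ \eta<\theta\}} .$$
The kernel is bounded and $\mu$ is finite, so $L_a$ is Hilbert–Schmidt, hence compact. If $a_k\to a$ uniformly, the kernels converge uniformly, so
$$\|L_{a_k}-L_a\|\to0.\tag{7}$$

For $u\in\mathcal A$ with trajectory $x$ write $D_n(u)=D\varphi^{n\tau}(u)$. Going forward one delay at a time,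
$$D_n(u)=L_{a_n}\cdots L_{a_1},\qquad a_i(s)=1-3x((i-1)\tau+s)^2\le1 .\tag{8}$$
At $\phi^0$ all $a_i\equiv1$. With $\mathcal T=\varphi^\tau|_{\mathcal A}$ we have $D_{n+m}(u)=D_n(\mathcal T^mu)D_m(u)$.

**Step 2: areas as a norm.** We turn $\sigma_1\sigma_2$ into an operator norm. On $\Lambda^2\mathbb H$ use the inner product $\langle u_1\wedge u_2,v_1\wedge v_2\rangle=\det\langle u_i,v_j\rangle$, and let $\Lambda^2L(u_1\wedge u_2)=Lu_1\wedge Lu_2$. If $L$ is compact and $(e_i)$ is an orthonormal basis of eigenvectors of $L^*L$ with eigenvalues $\sigma_i^2$ (and $0$ on the kernel), then $(\Lambda^2L)^*\Lambda^2L=\Lambda^2(L^*L)$ has the orthonormal eigenbasis $e_i\wedge e_j$, $i<j$, with eigenvalues $\sigma_i^2\sigma_j^2$. Hence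
$$\|\Lambda^2L\|=\sigma_1(L)\sigma_2(L)=\omega_2(L).\tag{9}$$
For the $3\times3$ matrix of Section 4, $\Lambda^2L$ in the basis $e_1\wedge e_2,e_1\wedge e_3,e_2\wedge e_3$ is the matrix of minors. Also $\Lambda^2(LL')=\Lambda^2L\,\Lambda^2L'$.

**Step 3: bivectors as functions of two ordered points.** Positivity needs function values, so we realize $\Lambda^2\mathbb H$ as a function space. Let $\Delta=\{(\theta_1,\theta_2)\in X^2:\theta_1>\theta_2\}$ with the measure $\mu\otimes\mu$. It consists of the edge $\theta_1=0$, with one-dimensional Lebesgue measure, and the open triangle, with area. Send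
$$u_1\wedge u_2\ \mapsto\ W(\theta_1,\theta_2)=\det(u_i(\theta_j))=u_1(\theta_1)u_2(\theta_2)-u_1(\theta_2)u_2(\theta_1).$$
Multiplying two such determinants and integrating the four products over $X^2$ gives
$$\int_{X^2}\det(u_i(\theta_j))\det(v_i(\theta_j))\,d\mu^{\otimes2}=2\langle u_1,v_1\rangle\langle u_2,v_2\rangle-2\langle u_1,v_2\rangle\langle u_2,v_1\rangle=2\det\langle u_i,v_j\rangle .$$
The integrand is symmetric under $\theta_1\leftrightarrow\theta_2$ and vanishes on the diagonal. The second fact matters, since the diagonal carries the atom $(0,0)$. So the integral over $\Delta$ is $\det\langle u_i,v_j\rangle$, and the map extends to an isometry $\Lambda^2\mathbb H\to L^2(\Delta)$.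

It is onto. Given $W\in L^2(\Delta)$, extend it antisymmetrically to $X^2$, with value $0$ on the diagonal, and approximate the extension in $L^2(X^2,\mu^{\otimes2})$ by finite sums $\sum_kf_k(\theta_1)g_k(\theta_2)$. Antisymmetrization $G\mapsto\frac12(G(\theta_1,\theta_2)-G(\theta_2,\theta_1))$ is an orthogonal projection that fixes the extended $W$, so the antisymmetrized sums converge to it as well. They are the images of $\frac12\sum_kf_k\wedge g_k$. The range of an isometry is closed, so it is all of $L^2(\Delta)$.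

**Step 4: the kernel.** Now we compute $\Lambda^2L_a$ in this picture and watch the sign.

**Lemma 1.** Let $W\in L^2(\Delta)$ and $t_j=\tau+\theta_j$. For a.e. $(\theta_1,\theta_2)\in\Delta$,
$$\begin{aligned}(\Lambda^2L_aW)(\theta_1,\theta_2)=\ &\alpha E_a(t_2,0)\int_{t_2}^{t_1}E_a(t_1,r_1)W(0,r_1-\tau)\,dr_1\\&+\alpha^2\int_{t_2}^{t_1}\!\!\int_0^{t_2}E_a(t_1,r_1)E_a(t_2,r_2)W(r_1-\tau,r_2-\tau)\,dr_2\,dr_1 .\end{aligned}$$

*Proof.* Let first $W=\psi^1\wedge\psi^2$ with solutions $y^1,y^2$, and $\psi=(\psi^1,\psi^2)$. The left side is the determinant with rows $R_j=(y^1(t_j),y^2(t_j))$, $j=1,2$. Here $t_1>t_2$. Replace $R_1$ by $R_1-E_a(t_1,t_2)R_2$; the determinant is unchanged. By (6) with $r_0=t_2$, $s=t_1$, the new first row is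
$$-\alpha\int_{t_2}^{t_1}E_a(t_1,r_1)\psi(r_1-\tau)\,dr_1 .$$
This row operation has removed the only positive contribution from the first row. By (6) with $r_0=0$ the second row is
$$E_a(t_2,0)\psi(0)-\alpha\int_0^{t_2}E_a(t_2,r_2)\psi(r_2-\tau)\,dr_2 .$$
Expand the determinant bilinearly. The first term is
$$-\alpha E_a(t_2,0)\int_{t_2}^{t_1}E_a(t_1,r_1)\det\begin{pmatrix}\psi(r_1-\tau)\\\psi(0)\end{pmatrix}dr_1 .$$
For a.e. $r_1$ we have $r_1-\tau<0$, so $0$ is the larger point, it must be listed first in $W$, and the determinant is $-W(0,r_1-\tau)$. The two minus signs cancel. In the second term the factor is $(-\alpha)^2=\alpha^2$ and the determinant is $W(r_1-\tau,r_2-\tau)$, in the right order because $r_1>t_2>r_2$ a.e. This is the formula for wedges, hence for their linear combinations.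

The right side is the integral operator on $L^2(\Delta)$ with kernel
$$\alpha E_a(t_2,0)E_a(t_1,\tau+\eta_2)\mathbf 1_{\{\eta_1=0,\ \theta_2<\eta_2<\theta_1\}}+\alpha^2E_a(t_1,\tau+\eta_1)E_a(t_2,\tau+\eta_2)\mathbf 1_{\{\theta_2<\eta_1<\theta_1,\ \eta_1<0,\ \eta_2<\theta_2\}} .$$
It is bounded on a finite measure space, so the operator is bounded. Both sides are bounded operators that agree on a dense subspace by Step 3. $\square$

**Step 5: proof of Theorem B.** We compare products of kernels. The kernel above is nonnegative. It is nondecreasing in $a$, because it contains only factors $E_a(s,r)$ with $r\le s$. Along the trajectory of $u$ we have $a_i\le1$ by (8). Write $\Lambda^2L_1$ for the operator with $a\equiv1$. Then for every $F\ge0$ in $L^2(\Delta)$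
$$0\le\Lambda^2L_{a_i}F\le\Lambda^2L_1F .$$
Such inequalities multiply: if $0\le A_1\le B_1$ and $0\le A_2\le B_2$ in this sense, then $0\le A_2A_1F\le A_2B_1F\le B_2B_1F$. By induction
$$0\le A:=\Lambda^2D_n(u)\le B:=\Lambda^2D_n(\phi^0).$$
For any $W\in L^2(\Delta)$ we get $|AW|\le A|W|\le B|W|$ pointwise a.e., so $\|AW\|\le\|B\|\,\|W\|$ and $\|A\|\le\|B\|$. By (9) this is Theorem B. $\blacksquare$

## 6. Spectral bounds at $\phi^0$ and at $\pm\sqrt{1-\alpha}$

**Step 1: eigenvalues of time-$\tau$ maps come from characteristic roots.** We need this to convert roots into operator norms. Let $a$ be a constant, $S(t)$ the solution semigroup of $\dot y=ay-\alpha y(\cdot-\tau)$ on the complexification of $\mathbb H$, and $\rho\ne0$ an eigenvalue of the compact operator $S(\tau)$. Its generalized eigenspace $N$ is finite-dimensional. As $S(t)$ commutes with $S(\tau)$, $N$ is invariant under $S(t)$, and $S(t)|_N=e^{tG}$ for a matrix $G$. Every eigenvalue $\lambda$ of $G$ satisfies $e^{\lambda\tau}=\rho$.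

Let $G\psi=\lambda\psi$, $\psi\ne0$. Then $S(t)\psi=e^{\lambda t}\psi$, whose $\mathbb R$-component says $y(t)=e^{\lambda t}\psi(0)$ for $t\ge0$. Comparing $S(\tau)\psi=y(\tau+\cdot)$ with $e^{\lambda\tau}\psi$ gives $\psi(\theta)=e^{\lambda\theta}\psi(0)$. So $\psi(0)\ne0$, the equation holds for $e^{\lambda t}$, and
$$\lambda-a+\alpha e^{-\lambda\tau}=0.$$
In particular $\ker(G-\lambda)$ is one-dimensional, spanned by $e^{\lambda\cdot}$.

Suppose $\lambda$ is not a simple eigenvalue of $G$. Then there is $\chi\in N$ with $(G-\lambda)\chi=e^{\lambda\cdot}$, and $S(t)\chi=e^{\lambda t}(\chi+te^{\lambda\cdot})$. With $c=\chi(0)$ the solution is $y(t)=e^{\lambda t}(c+t)$ for $t\ge0$. Comparing $S(\tau)\chi=e^{\lambda\tau}(\chi+\tau e^{\lambda\cdot})$ with $y(\tau+\theta)=e^{\lambda(\tau+\theta)}(c+\tau+\theta)$ gives $\chi(\theta)=e^{\lambda\theta}(c+\theta)$. Thus $y(t)=e^{\lambda t}(c+t)$ for all $t\ge-\tau$. Insert this into the equation and divide by $e^{\lambda t}$: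
$$\lambda(c+t)+1=(a-\alpha e^{-\lambda\tau})(c+t)+\alpha\tau e^{-\lambda\tau}.$$
As $\lambda=a-\alpha e^{-\lambda\tau}$, what remains is $1-\alpha\tau e^{-\lambda\tau}=0$: the root $\lambda$ is multiple. So a simple root is a simple eigenvalue of $G$.

**Step 2: bounds at $\phi^0$.** We want the growth of $\sigma_1$ and $\sigma_1\sigma_2$ there. Take $a=1$ and $T_0=D_1(\phi^0)=S(\tau)$, so $D_n(\phi^0)=T_0^n$. The number $e^{\lambda_1\tau}$ is an eigenvalue with eigenvector $e^{\lambda_1\theta}$. On its generalized eigenspace every eigenvalue $\lambda$ of $G$ is a root of $f$ with $\mathrm{Re}\,\lambda=\lambda_1$; by Section 3 the only one is $\lambda_1$, and $f'(\lambda_1)\ne0$, so the space is one-dimensional. All other nonzero eigenvalues are $e^{\lambda\tau}$ with $\mathrm{Re}\,\lambda\le\lambda_2$. Let $P$ be the rank-one spectral projection for $e^{\lambda_1\tau}$. It commutes with $T_0$, and $T_0(I-P)$ has spectral radius at most $e^{\lambda_2\tau}$. By the spectral radius formula, for each $\varepsilon>0$,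
$$\|D_n(\phi^0)\|\le C_\varepsilon e^{(\lambda_1+\varepsilon)\tau n},\qquad \sigma_2(D_n(\phi^0))\le\|D_n(\phi^0)(I-P)\|\le C_\varepsilon e^{(\lambda_2+\varepsilon)\tau n}.$$
The first inequality for $\sigma_2$ holds because $\sigma_2(L)$ is the distance from $L$ to the operators of rank at most one, and $D_n(\phi^0)P$ is one of them. Multiplying, renaming $\varepsilon$ and $C_\varepsilon$, and applying Theorem B, we obtain uniformly in $u\in\mathcal A$
$$\|D_n(\phi^0)\|\le C_\varepsilon e^{(\lambda_1+\varepsilon)\tau n},\qquad \omega_2(D_n(u))\le\omega_2(D_n(\phi^0))\le C_\varepsilon e^{(\lambda_1+\lambda_2+\varepsilon)\tau n}.\tag{10}$$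

**Step 3: the other equilibria do not expand.** In Section 9 we use a flow direction, which equilibria lack, so they must be treated by hand. The equilibria of (1) are $\phi^0$ and $\phi^\pm\equiv\pm\sqrt{1-\alpha}$. At $\phi^\pm$ the linearization has $a=3\alpha-2$ and characteristic function $g(\lambda)=\lambda-(3\alpha-2)+\alpha e^{-\lambda\tau}$.

**Lemma 2.** Let $(\tau,\alpha)\in\Omega_{dst}$. If $\phi^\pm\in\mathcal A$, then $\lim\frac1n\log\|D_n(\phi^\pm)\|\le0$.

*Proof.* The limit is the logarithm of the spectral radius of $T=D_1(\phi^\pm)$. If it is positive, $T$ is compact with spectral radius above $1$, and by Step 1 the function $g$ has a root $\lambda$ with $\mathrm{Re}\,\lambda>0$. The point is that an unstable root never comes alone: we find a real two-dimensional $V$ with $TV=V$ and $|\det(T|_V)|>1$.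

If $\lambda$ is nonreal, let $V$ be spanned by the real and imaginary parts of $e^{\lambda\theta}$, which are linearly independent. On $V$ the operator acts as multiplication by $e^{\lambda\tau}$, and the determinant is $|e^{\lambda\tau}|^2=e^{2\tau\mathrm{Re}\lambda}$.

If $\lambda>0$ is real, note that $g$ is strictly convex, $g(0)=2-2\alpha>0$ and $g(+\infty)=+\infty$. If $g'(\lambda)<0$, then $g$ is negative just to the right of $\lambda$ and has another zero beyond. If $g'(\lambda)>0$, then $g$ is negative just to the left of $\lambda$ and, as $g(0)>0$, has another zero in $(0,\lambda)$. In both cases there is a second zero $\lambda'>0$; take $V=\mathrm{span}(e^{\lambda\theta},e^{\lambda'\theta})$ with determinant $e^{(\lambda+\lambda')\tau}$. If $g'(\lambda)=0$, the computation at the end of Step 1 with $c=0$, read backward, shows that $te^{\lambda t}$ is a solution. Take $V=\mathrm{span}(e^{\lambda\theta},\theta e^{\lambda\theta})$. Here $T(\theta e^{\lambda\theta})=e^{\lambda\tau}(\theta e^{\lambda\theta}+\tau e^{\lambda\theta})$,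 so the determinant is $e^{2\lambda\tau}$.

For an orthonormal basis $v_1,v_2$ of $V$ we have $\|\Lambda^2T^n(v_1\wedge v_2)\|=|\det(T|_V)|^n$. So $\omega_2(D_n(\phi^\pm))=\|\Lambda^2D_n(\phi^\pm)\|\ge|\det(T|_V)|^n>1$ for all $n\ge1$. But $\lambda_1+\lambda_2<0$, so by (10) with small $\varepsilon$ the left side tends to $0$. This is a contradiction. $\square$

## 7. The flow vector and the continuity of the cocycle on $\mathcal A$

**Step 1: uniform regularity.** We need $\dot x$ as an element of $\mathbb H$ that depends continuously on the state. Let $M=\max_{\mathcal A}\|\cdot\|_{\mathbb H}$. As $\varphi^{3\tau}(\mathcal A)=\mathcal A$, each $u\in\mathcal A$ equals $\varphi^{3\tau}(u')$ with $u'\in\mathcal A$. Shifting time, $u$ is the state at time $0$ of a solution $x$ of (1) on $[-3\tau,\infty)$ with continuous history on $[-4\tau,-3\tau]$. Each value $x(t)$, $t\ge-3\tau$, is the $\mathbb R$-component of a point of $\mathcal A$, so $|x|\le M$ there. For $t\ge-2\tau$ both $t$ and $t-\tau$ lie in that range, and (1) gives $|\dot x|\le M_1:=M+\alpha M+M^3$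 on $[-2\tau,\infty)$, with $x$ of class $C^1$. For $t\ge-\tau$ we may differentiate (1): $\ddot x=\dot x-\alpha\dot x(t-\tau)-3x^2\dot x$, so $x$ is $C^2$ with $|\ddot x|\le M_2$ on $[-\tau,\infty)$. The constants do not depend on $u$.

By the Arzelà–Ascoli theorem, applied to $u$ and $u'=du/d\theta$, the set $\mathcal A$ is relatively compact in $C^1[-\tau,0]$. If $u_k\to u$ in $\mathbb H$ within $\mathcal A$, every subsequence has a further subsequence converging in $C^1$, necessarily to $u$; so $u_k\to u$ in $C^1[-\tau,0]$.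

**Step 2: the flow vector.** Put $v(u)=(\dot u(0),\dot u)\in\mathbb H$, where the dot is $d/d\theta$. By Step 1, $v$ is bounded and continuous on $\mathcal A$. The function $y=\dot x$ satisfies the linearized equation along $x$ for $s\ge0$, with initial state $v(u)$. Hence
$$D\varphi^t(u)v(u)=v(\varphi^tu)\qquad(t\ge0).\tag{11}$$
If $v(u)=0$, then $u$ is a constant $c$ and $\dot x(0)=0$, so (1) at $t=0$ reads $c-\alpha c-c^3=0$. Thus $v(u)=0$ only at equilibria.

**Step 3: continuity of $D_n$ on $\mathcal A$.** Maxima over $\mathcal A$ and weak limits of measures need this. Since $\varphi^s$ is Fréchet differentiable at each point of $\mathcal A$, it is continuous there; in particular $\mathcal T$ is continuous on $\mathcal A$. If $u_k\to u$ in $\mathcal A$, the trajectories satisfy $x_{u_k}(s)\to x_u(s)$ for each $s\ge0$. All of them are Lipschitz with constant $M_1$, so the convergence is uniform on $[0,n\tau]$. The coefficients in (8) then converge uniformly, and (7), applied to each factor, gives $D_n(u_k)\to D_n(u)$ in norm.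

## 8. A recurrent point with the maximal growth rate

To bound $\max_u\|D_n(u)\|$, a different maximizer for every $n$ is useless. We want one point that realizes the maximal rate for all $n$, and that also returns to itself.

**Lemma 3.** Let $f_n:\mathcal A\to[0,\infty)$, $n\ge1$, be continuous with $f_{n+m}\le f_m+f_n\circ\mathcal T^m$. Put $F_n=\max f_n$ and $\Lambda=\lim F_n/n$, which exists since $F_{n+m}\le F_n+F_m$. Then there is $u\in\mathcal A$ with $f_n(u)/n\to\Lambda$ and $\mathcal T^{n_k}u\to u$ for some $n_k\to\infty$.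

*Proof.*

**Step 1: bound $f_n$ by a Birkhoff sum of $f_m$.** This makes an invariant measure applicable. Put $f_0=0$ and fix $m$. For $n\ge m$ and $0\le j<m$ write $n=j+qm+r$ with $0\le r<m$. Subadditivity along the blocks gives
$$f_n(u)\le f_j(u)+\sum_{k<q}f_m(\mathcal T^{j+km}u)+f_r(\mathcal T^{j+qm}u)\le2mF_1+\sum_{k<q}f_m(\mathcal T^{j+km}u),$$
because $F_j\le jF_1$ and $F_r\le rF_1$. As $j$ and $k$ vary, the indices $j+km$ are distinct and less than $n$, and $f_m\ge0$. Averaging over the $m$ values of $j$,
$$f_n(u)\le2mF_1+\frac1m\sum_{i<n}f_m(\mathcal T^iu).$$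

**Step 2: an invariant measure that sees the rate $\Lambda$.** Choose $u_n$ with $f_n(u_n)=F_n$, and let $\nu$ be a weak-$*$ limit point of $\frac1n\sum_{i<n}\delta_{\mathcal T^iu_n}$. As $\mathcal T$ is continuous on the compact metric space $\mathcal A$, $\nu$ is a $\mathcal T$-invariant probability measure. Dividing the last inequality at $u=u_n$ by $n$ and passing to the limit gives $\Lambda\le\frac1m\int f_m\,d\nu$ for every $m$.

**Step 3: from the measure to a point.** By Kingman's subadditive ergodic theorem $f_n/n\to g$ $\nu$-a.e., with $\int g\,d\nu=\lim\frac1n\int f_n\,d\nu\ge\Lambda$. On the other hand $f_n\le F_n$ gives $g\le\Lambda$. So $g=\Lambda$ $\nu$-a.e. By Poincaré recurrence $\nu$-a.e. point $u$ satisfies $\mathcal T^{n_k}u\to u$ for some $n_k\to\infty$. A point in both sets of full measure is as required. $\square$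

## 9. No orbit expands lengths faster than $e^{\lambda_1t}$

The mechanism is this. Suppose lengths expand faster than $e^{\lambda_1t}$ at a recurrent point $u$. Since areas contract, all directions transverse to one expanding direction contract. So a vector either explodes along $D_n(u)$ or tends to zero. But the flow vector $v(u)$ stays bounded and comes back to itself, and it is nonzero unless $u$ is an equilibrium.

**Proposition 4.** If $(\tau,\alpha)\in\Omega_{dst}$, then $\displaystyle\lim_{n\to\infty}\frac1n\max_{u\in\mathcal A}\log^+\|D_n(u)\|\le\lambda_1\tau$.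

*Proof.*

**Step 1: choose the point.** Let $f_n(u)=\log^+\|D_n(u)\|$. These functions are nonnegative, continuous by Section 7, and satisfy $f_{n+m}\le f_m+f_n\circ\mathcal T^m$ because $D_{n+m}(u)=D_n(\mathcal T^mu)D_m(u)$. Let $\Lambda$ and $u$ be as in Lemma 3, and suppose $\Lambda>\lambda_1\tau>0$. Since $\Lambda>0$, $\frac1n\log\|D_n(u)\|\to\Lambda$. By (10), $u\ne\phi^0$; by Lemma 2, $u\ne\phi^\pm$. So $u$ is not an equilibrium, and $v:=v(u)\ne0$. By (11), $D_n(u)v=v(\mathcal T^nu)$ is bounded in $n$, and by continuity of $v(\cdot)$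
$$D_{n_k}(u)v=v(\mathcal T^{n_k}u)\to v\ne0.\tag{12}$$

**Step 2: rates of the two leading singular values.** Write $\sigma_i(n)=\sigma_i(D_n(u))$ and $c=-(\lambda_1+\lambda_2)\tau/2>0$. By (10) with $\varepsilon=-(\lambda_1+\lambda_2)/2$, $\sigma_1(n)\sigma_2(n)\le Ce^{-cn}$. Fix $0<\varepsilon<\Lambda/3$. There is $N$ such that for $n\ge N$
$$e^{(\Lambda-\varepsilon)n}\le\sigma_1(n)\le e^{(\Lambda+\varepsilon)n},\qquad \sigma_2(n)\le Ce^{-cn}<\sigma_1(n);$$
the bound on $\sigma_2$ uses $\sigma_1(n)\ge1$.

**Step 3: the most expanded direction converges, and fast.** We need the speed in order to beat $\sigma_1(n)$ later. Let $e_n$ be a unit eigenvector of $D_n(u)^*D_n(u)$ for $\sigma_1(n)^2$, and $K=\max_{\mathcal A}\|D_1\|$. Let $w\perp e_n$, $\|w\|=1$. Then $\|D_n(u)w\|\le\sigma_2(n)$. Since $D_{n+1}(u)=D_1(\mathcal T^nu)D_n(u)$, and since $\|D_{n+1}(u)w\|$ is at least $\sigma_1(n+1)$ times the component of $w$ along $e_{n+1}$,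
$$\sigma_1(n+1)|\langle w,e_{n+1}\rangle|\le\|D_{n+1}(u)w\|\le K\|D_n(u)w\|\le K\sigma_2(n).$$
Taking for $w$ the normalized component of $e_{n+1}$ orthogonal to $e_n$, we see that this component has norm at most $\delta_n=K\sigma_2(n)/\sigma_1(n+1)$. Choose signs inductively so that $\langle e_n,e_{n+1}\rangle\ge0$. If $\beta\in[0,\pi/2]$ is the angle between $e_n$ and $e_{n+1}$, then $\sin\beta\le\delta_n$ and $\|e_{n+1}-e_n\|^2=2-2\cos\beta=\frac{2\sin^2\beta}{1+\cos\beta}\le2\delta_n^2$. Hence
$$\|e_{n+1}-e_n\|\le2\delta_n=\frac{2K\sigma_1(n)\sigma_2(n)}{\sigma_1(n)\sigma_1(n+1)}\le C'e^{-(c+2\Lambda-2\varepsilon)n}\qquad(n\ge N).$$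
The exponent is negative, so summing a geometric series, $e_n\to e$ with $\|e_n-e\|\le C''e^{-(c+2\Lambda-2\varepsilon)n}$.

**Step 4: the flow vector is forced to decay.** Now $\sigma_1(n)|\langle v,e_n\rangle|\le\|D_n(u)v\|$ is bounded and $\sigma_1(n)\to\infty$, so $\langle v,e_n\rangle\to0$ and $\langle v,e\rangle=0$. Therefore $|\langle v,e_n\rangle|=|\langle v,e_n-e\rangle|\le\|v\|\,\|e_n-e\|$. Splitting $v$ into its part along $e_n$ and its part orthogonal to $e_n$,
$$\|D_n(u)v\|\le\sigma_1(n)|\langle v,e_n\rangle|+\sigma_2(n)\|v\|\le C'''\big(e^{(\Lambda+\varepsilon)n-(c+2\Lambda-2\varepsilon)n}+e^{-cn}\big)=C'''\big(e^{-(c+\Lambda-3\varepsilon)n}+e^{-cn}\big).$$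
As $\varepsilon<\Lambda/3$, this tends to $0$, which contradicts (12). $\square$

## 10. Interpolation between lengths and areas: the upper bound

**Step 1: one time at which $\omega_d<1$ everywhere.** Let $d=1+s$ with $\lambda_1/|\lambda_2|<s<1$, and $\varepsilon>0$. By Proposition 4, $\|D_n(u)\|\le e^{(\lambda_1+\varepsilon)\tau n}$ for all large $n$ and all $u\in\mathcal A$. With (5) and (10),
$$\omega_d(D_n(u))=\sigma_1^{1-s}(\sigma_1\sigma_2)^s\le C_\varepsilon^s\exp\big(n\tau[(1-s)(\lambda_1+\varepsilon)+s(\lambda_1+\lambda_2+\varepsilon)]\big)=C_\varepsilon^s\exp\big(n\tau[\lambda_1+s\lambda_2+\varepsilon]\big).$$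
Since $\lambda_1+s\lambda_2<0$, we may fix $\varepsilon$ small and then $n$ large so that $\omega_d(D_n(u))<1$ for all $u\in\mathcal A$.

**Step 2: all larger dimensions.** The definition takes a supremum over $d$, so we must exclude every $d'\ge d$. First, $\sigma_2(D_n(u))<1$: if $\sigma_1\ge\sigma_2\ge1$, then $\omega_d\ge1$. For $d'=1+s'<2$, $\omega_{d'}=\omega_d\,\sigma_2^{s'-s}$. For $d'=k+s'\ge2$, $\omega_{d'}=\omega_d\,\sigma_2^{1-s}\sigma_3\cdots\sigma_k\,\sigma_{k+1}^{s'}$. In both cases the extra factors are nonnegative powers of numbers in $[0,1)$. Hence $\omega_{d'}(D_n(u))\le\omega_d(D_n(u))<1$ for all $d'\ge d$, and $\dim_L(\varphi^{n\tau},u)\le d$ for every $u\in\mathcal A$.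

**Step 3: proof of Theorem A.** By the infimum in (2), the single time $t=n\tau$ already gives $\dim_L(\varphi,\mathcal A)\le d=1+s$. Letting $s\downarrow\lambda_1/|\lambda_2|$ and using (4),
$$\dim_L(\varphi,\mathcal A)\le1+\frac{\lambda_1}{|\lambda_2|}=\dim_L(\varphi,\phi^0).$$
Together with the lower bound of Section 3 this proves Theorem A. For $\alpha=2^{-1/3}$, $\tau=\frac43\log2$ the Lyapunov dimension on the whole attractor is exactly $\frac32$. $\blacksquare$
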